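# A convex domain with the Denjoy–Wolff property that is not visible

## 1. The guess that visibility and the Denjoy–Wolff property coincide

Let $\Omega\subset\mathbb C^N$ be a bounded convex domain with its Kobayashi distance. Two properties of $\Omega$ both seem to say that different boundary points are far apart when seen from inside. The first is geometric: geodesics joining points near $p\in\partial\Omega$ to points near $q\ne p$ must bend back into a fixed compact set. The second is dynamical: if a holomorphic self-map has no fixed point, its iterates converge to one boundary point. Since an orbit is forced outwards and a geodesic bending inwards is an obstacle to spreading along the boundary, one would first guess that the two properties are the same. This guess is stated as a conjecture for bounded convex domains in $\mathbb C^N$, $N\ge2$, in Filippo Bracci, Ahmed Yekta Ökten, "On the failure of the Denjoy-Wolff Theorem in convex domains", arXiv:2507.10298 (2025). We shall see that one implication is right and that the other is wrong for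 every $N\ge2$.

**Definition (Kobayashi metric and distance).** For $\zeta\in\Omega$ and $v\in\mathbb C^N$, $\kappa_\Omega(\zeta;v)$ is the infimum of $|u|$ over $u\in\mathbb C$ for which some holomorphic $\varphi:\mathbb D\to\Omega$ has $\varphi(0)=\zeta$, $\varphi'(0)u=v$. The distance $k_\Omega(a,b)$ is the infimum of $\int\kappa_\Omega(\gamma;\gamma')\,dt$ over piecewise $C^1$ curves from $a$ to $b$.

Holomorphic maps contract both quantities. In this normalization $\kappa_{\mathbb D}(0;1)=1$ and $k_{\mathbb D}(0,s)=\frac12\log\frac{1+s}{1-s}$ for $0\le s<1$. For the right half plane $\mathbb H$ we have $\kappa_{\mathbb H}(p;u)=\frac{|u|}{2\operatorname{Re}p}$, and $k_{\mathbb H}(p,q)=\frac12|\log(p/q)|$ for $p,q>0$. For the bidisc, $k_{\mathbb D^2}$ is the maximum of the two coordinate distances.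

**Definition (geodesic).** A geodesic is a curve $\gamma:[a,b]\to\Omega$ with $k_\Omega(\gamma(s),\gamma(t))=|s-t|$ for all $s,t$.

For a bounded convex domain $(\Omega,k_\Omega)$ is a complete geodesic metric space. Geodesics need not be unique. In $\mathbb D^2$, join $(0,0)$ to $(\frac12,0)$ by moving the first coordinate along $[0,\frac12]$ with unit hyperbolic speed. The second coordinate may then run along any closed loop at $0$ of speed at most $1$.

**Definition (visible).** $\Omega$ is visible if for every pair of distinct points $p,q\in\partial\Omega$ and all neighborhoods $U_p,U_q$ of them in $\overline\Omega$ with $\overline{U_p}\cap\overline{U_q}=\emptyset$ there is a compact $K\subset\Omega$ that meets every geodesic joining a point of $U_p\cap\Omega$ to a point of $U_q\cap\Omega$.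

**Definition (Denjoy–Wolff property).** $\Omega$ has the Denjoy–Wolff property if for every holomorphic $F:\Omega\to\Omega$ without fixed points there is $p\in\partial\Omega$ such that $F^{\circ n}\to p$ uniformly on compact subsets of $\Omega$.

Let us test the guess. The disc $\mathbb D$ has both properties: its geodesics are arcs of circles orthogonal to $\partial\mathbb D$, and those with endpoints near two distinct boundary points cut into a fixed compact set; the Denjoy–Wolff property is the classical Denjoy–Wolff theorem. A typical map is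
$$A_s(\zeta)=\frac{\zeta+s}{1+s\zeta},\qquad 0<s<1,$$
whose fixed points are $\pm1$ and whose iterates tend to $1$.

The bidisc has neither property. The map $F(z,w)=(A_s(z),-w)$ has no fixed point, and the second coordinate of $F^{\circ n}(0,\frac12)$ is $(-1)^n\frac12$, so the orbit does not converge. For visibility, fix $r<1$ and let $w$ move along the hyperbolic geodesic from $\frac12$ to $-\frac12$. The curve $(r,w(t))$ is a geodesic of the maximum distance, because the first coordinate contributes $0$. As $r\to1$ these geodesics leave every compact set, while their endpoints tend to $(1,\frac12)\neq(1,-\frac12)$.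

The ball has no segment in its boundary, and Section 3 will show that this forces both properties. So the simple cases support the guess. Here is what is true.

**Theorem A.** For every $N\ge2$ there is a bounded convex domain $\Omega\subset\mathbb C^N$ that satisfies the Denjoy–Wolff property and is not visible.

So the conjecture is false for every $N\ge 2$. The following complement is not used in the proof of Theorem A, but it shows which part of the guess survives.

**Theorem B.** Let $\Omega\subset\mathbb C^N$ be a bounded convex domain.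

1. $\partial\Omega$ contains no nontrivial segment $\Rightarrow$ $\Omega$ is visible $\Rightarrow$ $\Omega$ has the Denjoy–Wolff property.
2. If $\Omega$ has the Denjoy–Wolff property, then $\partial\Omega$ contains no nonconstant holomorphic disc, and every complex geodesic $\varphi:\mathbb D\to\Omega$ has a non-tangential limit at every point of $\partial\mathbb D$.
3. "No nonconstant holomorphic disc in $\partial\Omega$" does not imply the Denjoy–Wolff property: there is a counterexample in $\mathbb C^2$.

**Definition (complex geodesic).** A complex geodesic is a holomorphic $\varphi:\mathbb D\to\Omega$ with $k_\Omega(\varphi(\lambda),\varphi(\mu))=k_{\mathbb D}(\lambda,\mu)$ for all $\lambda,\mu\in\mathbb D$.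

In $\mathbb D^2$ every map $\lambda\mapsto(\lambda,f(\lambda))$ with $f:\mathbb D\to\mathbb D$ holomorphic is one: the first coordinate already realizes $k_{\mathbb D}$, and the second cannot exceed it.

## 2. Distances in a convex domain, measured from one base point

Throughout, $\Omega\subset\mathbb C^N$ is bounded and convex, $o\in\Omega$ is fixed, $h(\zeta)=k_\Omega(o,\zeta)$ and $\delta(\zeta)=\operatorname{dist}(\zeta,\partial\Omega)$. We call $h$ the depth. A supporting hyperplane at $\zeta^*\in\partial\Omega$ gives a complex affine $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\ell(\zeta^*)=0$.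

The distance $k_\Omega$ is continuous and induces the usual topology. If $\zeta\to\zeta^*\in\partial\Omega$, then with $\ell$ as above $h(\zeta)\ge k_{\mathbb H}(\ell(o),\ell(\zeta))\to\infty$, because $\ell(\zeta)\to0\in\partial\mathbb H$. Hence closed $k_\Omega$-balls are compact.

**Fact 1 (Lempert; Royden–Wong for general bounded convex domains).** For $a,b\in\Omega$,
$$k_\Omega(a,b)=\inf\{k_{\mathbb D}(0,s):\varphi\in\mathcal O(\mathbb D,\Omega),\ \varphi(0)=a,\ \varphi(s)=b,\ 0\le s<1\}.$$
Any two points lie on a complex geodesic. Every complex geodesic $\varphi$ has a holomorphic left inverse $\rho:\Omega\to\mathbb D$, $\rho\circ\varphi=\mathrm{id}$.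

In particular any two points are joined by a smooth geodesic $\sigma$ with $\kappa_\Omega(\sigma;\sigma')\le1$, namely the $\varphi$-image of a unit speed hyperbolic geodesic.

**Fact 2 (midpoints).** $k_\Omega\big(a,\frac{b+b'}2\big)\le\max\big(k_\Omega(a,b),k_\Omega(a,b')\big)$. Closed $k_\Omega$-balls are convex. For $a,c\in\Omega$ and $m=\frac{a+c}2$,
$$k_\Omega(a,c)\ge\max(h(a),h(c))-h(m).\tag{1}$$

*Proof.* Let $\eta$ exceed the maximum. By Fact 1 there are discs $\varphi_i$ in $\Omega$ with $\varphi_i(0)=a$, $\varphi_1(s_1)=b$, $\varphi_2(s_2)=b'$ and $k_{\mathbb D}(0,s_i)<\eta$. Replacing the disc with the smaller parameter by $\varphi_i(t\,\cdot)$ for a suitable $t\in[0,1]$, we may assume $s_1=s_2=s$. By convexity $\frac12(\varphi_1+\varphi_2)$ is a disc in $\Omega$; it sends $0$ to $a$ and $s$ to $\frac{b+b'}2$. So $k_\Omega(a,\frac{b+b'}2)<\eta$. Closed balls are therefore midpoint convex, and being compact they are convex. Taking $b=c$, $b'=a$ gives $k_\Omega(a,c)\ge k_\Omega(a,m)\ge h(a)-h(m)$; now exchange $a$ and $c$. $\square$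

Inequality (1) is the main tool of the talk: *if the midpoint of $a$ and $c$ is at bounded depth, then going from $a$ to $c$ costs at least the full depth of either one.*

**Fact 3 (size of the metric).** $\kappa_\Omega(\zeta;v)\le|v|/\delta(\zeta)$. If $v\ne0$ and $r=\sup\{t:\zeta+\lambda v\in\Omega\text{ for all }|\lambda|<t\}$, then
$$\frac1{2r}\le\kappa_\Omega(\zeta;v)\le\frac1r.\tag{2}$$

*Proof.* The upper bounds come from the affine discs $\lambda\mapsto\zeta+\lambda\delta(\zeta)v/|v|$ and $\lambda\mapsto\zeta+\lambda rv$. For the lower bound, some $\zeta+r\lambda v$ with $|\lambda|=1$ lies in $\partial\Omega$. Take $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$, $\ell(\zeta+r\lambda v)=0$ and linear part $\ell_0$. Then $\ell(\zeta)=-r\lambda\ell_0(v)$, so $0<\operatorname{Re}\ell(\zeta)\le r|\ell_0(v)|$ and $\kappa_\Omega(\zeta;v)\ge\kappa_{\mathbb H}(\ell(\zeta);\ell_0(v))=\frac{|\ell_0(v)|}{2\operatorname{Re}\ell(\zeta)}\ge\frac1{2r}$. $\square$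

**Fact 4 (Abate).** If $F\in\mathcal O(\Omega,\Omega)$ has no fixed point, then $h(F^{\circ n}(\zeta))\to\infty$ for every $\zeta\in\Omega$.

*Proof.* Since $k_\Omega(F^{\circ n}(\zeta),F^{\circ n}(o))\le h(\zeta)$, we may take $\zeta=o$. Put $x_n=F^{\circ n}(o)$ and suppose $h(x_n)\not\to\infty$. Then $(x_n)$ has a cluster point $y\in\Omega$.

*The orbit is bounded.* Let $B$ be the closed ball of radius $1$ about $y$. By compactness there are orbit points $x_{i_1},\dots,x_{i_q}\in B$ such that every orbit point in $B$ is at distance at most $\frac12$ from one of them. Infinitely many $x_n$ satisfy $k_\Omega(x_n,y)\le\frac12$, so for each $l$ there is $T_l\ge1$ with $k_\Omega(x_{i_l+T_l},y)\le\frac12$. If $x_n\in B$ and $k_\Omega(x_n,x_{i_l})\le\frac12$, then $k_\Omega(x_{n+T_l},x_{i_l+T_l})\le\frac12$, so $x_{n+T_l}\in B$. Thus the orbit returns to $B$ after at most $T=\max T_l$ steps: from some index on, every $n$ has the form $n'+t$ with $x_{n'}\in B$, $0\le t\le T$. Then $k_\Omega(x_n,F^{\circ t}(y))\le k_\Omega(x_{n'},y)\le1$, and there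 are finitely many points $F^{\circ t}(y)$.

*There is a fixed point.* Let $R=\sup h(x_n)$ and $A=\bigcup_m\bigcap_{n\ge m}\{\zeta:k_\Omega(\zeta,x_n)\le R\}$. This is an increasing union of convex sets (Fact 2), so it is convex. It contains $o$; on it $h\le2R$; and $F(A)\subset A$, because $k_\Omega(F(\zeta),x_{n+1})\le k_\Omega(\zeta,x_n)$. So $\overline A$ is a compact convex subset of $\Omega$ with $F(\overline A)\subset\overline A$, and Brouwer's theorem gives a fixed point, a contradiction. $\square$

**Definition (record times).** Let $F$ be fixed-point-free and $x_n=F^{\circ n}(o)$. Since $h(x_n)\to\infty$, we can choose $n_1<n_2<\dots$ with $h(x_{n_k})=\max_{m\le n_k}h(x_m)$ and $x_{n_k}\to\xi\in\partial\Omega$.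

For $m<n_k$, contraction under $F^{\circ m}$ gives
$$k_\Omega(x_m,x_{n_k})\le k_\Omega(o,x_{n_k-m})\le h(x_{n_k}).\tag{3}$$
For $F=A_s$ on $\mathbb D$ with $o=0$ we have $h(x_n)=n\,k_{\mathbb D}(0,s)$, so every time is a record time. Keep (3) in mind: two arbitrary points only satisfy $k_\Omega(a,b)\le h(a)+h(b)$, whereas for an orbit point and a later record the term $h(x_m)$ is *not available*. An orbit has a smaller travel budget than an arbitrary pair.

**Fact 5 (bound for the depth).** Let $o=0\in\Omega$, $|\zeta|\le3$ on $\Omega$, and let $\tau:\Omega\to(0,1]$ be concave with $\tau(0)\ge\frac12$ and $\delta\ge\tau/4$. Then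
$$h(\zeta)\le24\Big(1+\log\frac1{\tau(\zeta)}\Big)\qquad\text{and hence}\qquad\tau(\zeta)\le e\cdot e^{-h(\zeta)/24}.\tag{4}$$

*Proof.* By concavity $\tau(t\zeta)\ge\frac12(1-t)+t\tau(\zeta)$. By Fact 3, $h(\zeta)\le\int_0^1\frac{|\zeta|}{\delta(t\zeta)}dt\le12\int_0^1\frac{dt}{\frac12(1-t)+t\tau}$ with $\tau=\tau(\zeta)$. On $[0,1-\tau]$ the integrand is at most $\frac2{1-t}$, contributing at most $2\log\frac1\tau$. On $[1-\tau,1]$ the denominator is at least $\min(\frac12,\tau)\ge\frac\tau2$, contributing at most $2$. $\square$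

**Fact 6 (flat parts of the boundary).** (a) If the midpoint of a segment with endpoints in $\overline\Omega$ lies in $\partial\Omega$, the whole segment lies in $\partial\Omega$. (b) Let $X$ be a connected open subset of some $\mathbb C^M$ and let $f:X\to\mathbb C^N$ be holomorphic with $f(X)\subset\overline\Omega$ and $f(x_0)\in\partial\Omega$ for some $x_0$. Then there is a complex affine $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\operatorname{Re}\ell\circ f\equiv0$; in particular any two points of $f(X)$ are joined by a segment in $\partial\Omega$.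

*Proof.* Take $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$, vanishing at the midpoint, respectively at $f(x_0)$. In (a), $\operatorname{Re}\ell\ge0$ at both endpoints and $=0$ at the midpoint, so $\operatorname{Re}\ell=0$ on the segment, which therefore avoids $\Omega$. In (b), $\operatorname{Re}\ell\circ f\ge0$ is pluriharmonic with a zero, hence $\equiv0$, so $f(X)$ lies in the convex set $\overline\Omega\cap\{\operatorname{Re}\ell=0\}\subset\partial\Omega$. $\square$

## 3. Visible domains have the Denjoy–Wolff property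

This section proves part 1 of Theorem B, the half of the guess that is right.

**Step 1: no segment in $\partial\Omega$ implies visible.** The purpose is to see (1) at work on three consecutive pieces of a geodesic. If $\Omega$ is not visible, there are geodesics $\gamma_n$ leaving every compact set whose endpoints, after passing to a subsequence, satisfy $a_n\to p$, $b_n\to q$ with $p\ne q$. Both limits lie in $\partial\Omega$, since $a_n,b_n$ are on $\gamma_n$. For large $n$ choose on $\gamma_n$ a point $c_n$ with $|c_n-p|=\frac13|p-q|$ and, after it, $d_n$ with $|d_n-p|=\frac23|p-q|$. Pass to limits $c_n\to c$, $d_n\to d$ in $\partial\Omega$. Consecutive points of $p,c,d,q$ are distinct. Since $\partial\Omega$ contains no segment, Fact 6(a) says that the midpoints of $[p,c]$, $[c,d]$, $[d,q]$ lie in $\Omega$. So the midpoints of $[a_n,c_n]$, $[c_n,d_n]$, $[d_n,b_n]$ have bounded depth, and (1) gives, with a constant $C$,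
$$h(a_n)+h(b_n)\ge k_\Omega(a_n,c_n)+k_\Omega(c_n,d_n)+k_\Omega(d_n,b_n)\ge h(a_n)+h(c_n)+h(b_n)-C.$$
So $h(c_n)\le C$, a contradiction. Note that the argument only used that the three midpoints lie in $\Omega$.

**Step 2: visible implies convergence of one orbit.** Let $F$ be fixed-point-free, with $x_n,n_k,\xi$ as in Section 2. Suppose $x_{m_j}\to p\ne\xi$; then $p\in\partial\Omega$ by Fact 4. Visibility gives a compact $K$ that meets the geodesics from $x_m$ to $x_{n_k}$ for $m=m_j$, $j$ large, and all large $k$. By (3),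
$$h(x_{n_k})\ge k_\Omega(x_m,x_{n_k})\ge h(x_m)+h(x_{n_k})-2\max_Kh,$$
so $h(x_{m_j})\le2\max_Kh$ for all large $j$, contradicting Fact 4. Hence $x_n\to\xi$.

**Step 3: all orbits converge to the same point.** Suppose $F^{\circ n_l}(\zeta)\to q\ne\xi$ for some $\zeta\in\Omega$ and some sequence $n_l\to\infty$. Then $q\in\partial\Omega$ by Fact 4, and the geodesics from $F^{\circ n_l}(\zeta)$ to $x_{n_l}$ meet a fixed compact $K'$ for large $l$. So
$$k_\Omega(\zeta,o)\ge k_\Omega(F^{\circ n_l}(\zeta),x_{n_l})\ge h(F^{\circ n_l}(\zeta))+h(x_{n_l})-2\max_{K'}h\to\infty,$$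
which is absurd. Thus $F^{\circ n}\to\xi$ pointwise, hence locally uniformly by Montel's theorem. This proves Theorem B(1). $\square$

Step 2 uses much less than visibility. It needs a compact set only for geodesics between two points of one orbit, and these satisfy (3).

## 4. Wandering maps built from boundary discs and from complex geodesics

To prove the converse one would try to build, out of a failure of visibility, a fixed-point-free map that wanders. Two situations, which make up Theorem B(2), let this succeed. Assume in this section that $\Omega$ has the Denjoy–Wolff property.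

**Step 1: there is no nonconstant holomorphic disc in $\partial\Omega$.** Suppose $\psi:\mathbb D\to\partial\Omega$ is one. We construct a map whose orbits follow two points of the disc alternately. Restricting to a small disc and rescaling, we may take $\psi$ injective. By Fact 6(b) there is $\ell$ with $\operatorname{Re}\ell>0$ on $\Omega$ and $\operatorname{Re}\ell\circ\psi\equiv0$. So $\ell\circ\psi$ is an imaginary constant; subtract it, so that $\ell\circ\psi=0$. Let $\alpha=\pi/\log2$ and $g(\zeta)=e^{-\alpha\pi}\zeta^{i\alpha}$ (principal branch). Since $|\zeta^{i\alpha}|=e^{-\alpha\arg\zeta}<e^{\alpha\pi/2}$ on $\mathbb H$, $g$ maps $\mathbb H$ into $\mathbb D\setminus\{0\}$. Put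
$$F(x)=\tfrac12\big(x+\psi(g(\ell(x)))\big).$$
The midpoint of a point of $\Omega$ and a point of $\overline\Omega$ lies in $\Omega$, so $F(\Omega)\subset\Omega$. As $\ell$ is affine, $\ell\circ F=\frac12\ell$, and since $\ell\ne0$ on $\Omega$, $F$ has no fixed point. For an orbit $(x_n)$, $\ell(x_n)=2^{-n}\ell(x_0)$ and $2^{-in\alpha}=e^{-in\pi}=(-1)^n$, so $g(\ell(x_n))=(-1)^ng_0$ with $g_0\ne0$ and $2x_{n+1}-x_n=\psi((-1)^ng_0)$. If $(x_n)$ converged, we would get $\psi(g_0)=\psi(-g_0)$, contradicting injectivity.

**Step 2: complex geodesics have non-tangential limits.** Here we transport $A_s$ into $\Omega$. Let $\varphi$ be a complex geodesic; after a rotation consider the boundary point $1$. Let $\rho$ be a left inverse, $A=A_s$ and $F=\varphi\circ A\circ\rho$. If $F(x)=x$ and $\eta=A(\rho(x))$, then $x=\varphi(\eta)$, so $\rho(x)=\eta$ and $\eta=A(\eta)$, which is impossible in $\mathbb D$. Hence $F^{\circ n}\to p\in\partial\Omega$ locally uniformly. Since $F^{\circ n}\circ\varphi=\varphi\circ A^{\circ n}$, we get $\varphi\circ A^{\circ n}\to p$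 uniformly on the compact set $K'=\{k_{\mathbb D}(\cdot,[0,s])\le R\}$, for any $R>0$. As $A(0)=s$, the intervals $A^{\circ n}([0,s])=[A^{\circ n}(0),A^{\circ(n+1)}(0)]$ cover $[0,1)$, so the compact sets $A^{\circ n}(K')$ cover $\{k_{\mathbb D}(\cdot,[0,1))\le R\}$. Along a sequence in this region tending to $1$ the index $n$ must tend to infinity, so $\varphi\to p$ along it.

It remains to see that these regions contain all non-tangential approach regions near $1$. If $|1-\zeta|\le M(1-|\zeta|)$ and $u=\frac{1+\zeta}{1-\zeta}\in\mathbb H$, then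
$$\cos(\arg u)=\frac{1-|\zeta|^2}{|1-\zeta||1+\zeta|}\ge\frac1M\cdot\frac{1+|\zeta|}{|1+\zeta|}\ge\frac1M.$$
In $\mathbb H$ the interval $[0,1)$ becomes $[1,\infty)$, and the distance from $u$ to $|u|$ depends only on $\arg u$, so it is bounded. Since $|u|\ge1$ near $\zeta=1$, and since $p$ does not depend on $R$, $\varphi$ has non-tangential limit $p$ at $1$. This proves Theorem B(2). $\square$

Now try the converse in general. Suppose deep geodesics from $a_j\to p$ to $b_j\to q\neq p$ leave every compact set, and suppose they are images of hyperbolic segments under complex geodesics $\varphi_j$, as in Fact 1. Normalize $\varphi_j$ so that $\varphi_j(0)$ is a point of the $j$-th geodesic. By Montel a subsequence converges to $\varphi:\mathbb D\to\overline\Omega$ with $\varphi(0)\in\partial\Omega$, and by Fact 6(b) $\varphi(\mathbb D)\subset\partial\Omega$. If $\varphi$ is nonconstant, Step 1 produces a wandering map and we are done. The attempt stops exactly when $\varphi$ is constant for every choice of base points. Then the $\varphi_j$ cover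 the Euclidean distance from $p$ to $q$ only over hyperbolic lengths tending to infinity, each $j$ has a different $\varphi_j$, and no single holomorphic object is left from which to build $F$. The counterexample lives there: no discs in the boundary, but some segments.

## 5. A round cylinder and a flat cylinder

Write points of $\mathbb C^N$ as $\zeta=(z,w)$, $z=x+iy\in\mathbb C$, $w\in\mathbb C^{N-1}$, and
$$\beta=\beta(\zeta)=(x,w)\in\mathbb R\times\mathbb C^{N-1},\qquad\chi(y)=\big((|y|-1)_+\big)^2,\qquad Q=\{|\beta|\le1,\ |y|\le2\},$$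
with the Euclidean norm on $\beta$. We look at two domains with segments in the $y$-direction in their boundary, to learn what a segment does.

**Example 1 (round cylinder: visible, with segments in the boundary).** Let $\Omega_0=\{|\beta|^2+\chi(y)<1\}$. It is bounded, convex and contained in $Q$. For $|\beta|=1$ the segment $\{(x+iy,w):|y|\le1\}$ lies in $\partial\Omega_0$. We check that $\Omega_0$ is visible. Put $\tau_0=1-|\beta|^2-\chi(y)$, which is concave. The parallelogram law $\big|\frac{\beta+\beta'}2\big|^2=\frac12|\beta|^2+\frac12|\beta'|^2-\frac14|\beta-\beta'|^2$ gives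
$$\tau_0\Big(\frac{\zeta+\zeta'}2\Big)\ge\tfrac14|\beta(\zeta)-\beta(\zeta')|^2\qquad(\zeta,\zeta'\in\overline{\Omega_0}).\tag{5}$$
On $Q$ the gradient of $\tau_0$ has norm at most $2\sqrt2$, so comparing with a nearest boundary point, where $\tau_0=0$, we get $\delta\ge\tau_0/4$. Also $|\zeta|\le\sqrt5<3$, so Fact 5 applies with $\tau=\tau_0$.

*Speed in the $z$-direction.* Let $v=(v_z,v_w)$ with $v_z\ne0$, $r$ as in Fact 3, $0<t<r$ and $\lambda=t\overline{v_z}/|v_z|$. The $x$-coordinates of $\zeta\pm\lambda v\in\Omega_0$ differ by $2t|v_z|$, and $\zeta$ is the midpoint, so $\tau_0(\zeta)\ge t^2|v_z|^2$ by (5). Let $t\to r$ and use (2) and (4):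
$$|v_z|\le2\sqrt{\tau_0(\zeta)}\,\kappa_{\Omega_0}(\zeta;v)\le2\sqrt e\,e^{-h(\zeta)/48}\,\kappa_{\Omega_0}(\zeta;v).$$
If $k_{\Omega_0}(a,b)\le1$, integrate along a smooth geodesic from $a$ to $b$ as in Fact 1. There $h\ge h(a)-1$, so $|z(a)-z(b)|\le4e^{-h(a)/48}$.

*Deep geodesics do not move.* Suppose geodesics $\gamma_n:[0,T_n]\to\Omega_0$ leave every compact set and have endpoints $a_n\to p$, $b_n\to q$, $p\neq q$. If $D=|\beta(p)-\beta(q)|>0$, choose $c_n$, then $d_n$, on $\gamma_n$ with $|\beta-\beta(p)|=\frac D3,\frac{2D}3$. In the limit consecutive points of $p,c,d,q$ have different $\beta$, so by (5) their midpoints lie in $\Omega_0$, and Step 1 of Section 3 gives a contradiction. So $\beta(p)=\beta(q)$. Let $H_n=\min h\circ\gamma_n\to\infty$, attained at $t_0$. Then $|t-t_0|\le h(\gamma_n(t))+h(\gamma_n(t_0))\le2h(\gamma_n(t))$, so $h(\gamma_n(t))\ge\frac{H_n}2+\frac{|t-t_0|}4$. Summing the steps of length at most $1$,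
$$|z(a_n)-z(b_n)|\le\sum_{i\ge0}4e^{-H_n/96}e^{-|i-t_0|/192}\to0.$$
So $z(p)=z(q)$ and $p=q$, a contradiction. Thus $\Omega_0$ is visible.

So a segment alone is harmless: transversal curvature makes travel along it exponentially slow in the depth. Next we flatten the boundary around one segment. This is the proof of Theorem B(3).

**Example 2 (flat cylinder: no discs in the boundary, yet the Denjoy–Wolff property fails).** Let $\psi(0)=0$, $\psi(x)=e^{-1/|x|}$ for $0<|x|\le\frac12$, and $\psi(x)=e^{-2}+4e^{-2}(|x|-\frac12)$ for $|x|>\frac12$. For $0<x\le\frac12$ we have $\psi'(x)=e^{-1/x}/x^2$, which is $4e^{-2}$ at $\frac12$, and $\psi''(x)=e^{-1/x}(1-2x)/x^4\ge0$. So $\psi$ is $C^1$ and convex. Let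
$$\Omega'=\{(z,w)\in\mathbb C^2:\ \psi(\operatorname{Re}z)+\chi(\operatorname{Im}z)+|w|^2<\operatorname{Re}w\}.$$
It is convex, contains $(0,\frac12)$, and is bounded: $|w|<1$, and $\psi(\operatorname{Re} z)$, $\chi(\operatorname{Im}z)$ are less than $\max(\operatorname{Re}w-|w|^2)=\frac14$.

*No discs.* Along a segment in $\partial\Omega'$ the sum of the convex terms $\psi(\operatorname{Re}z)$, $\chi(\operatorname{Im}z)$, $|w|^2$ equals $\operatorname{Re}w$, so it is affine, so each term is affine. Hence $w$ is constant, and $\psi(\operatorname{Re}z)+\chi(\operatorname{Im}z)$ is constant. The function $\chi$ is affine on a nontrivial interval only where it vanishes, so whether or not $\operatorname{Im}z$ is constant, $\chi(\operatorname{Im}z)$ is constant along the segment. So $\psi(\operatorname{Re}z)$ is constant, and since $\psi$ is constant on no nontrivial interval, $\operatorname{Re}z$ is constant. By Fact 6(b), a holomorphic disc in $\partial\Omega'$ has constant $w$ and constant $\operatorname{Re}z$, so it is constant.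

*A wandering map.* For $(z,w)\in\Omega'$ put $W=1/w$. Since $|w|^2<\operatorname{Re}w$, $\operatorname{Re}W>1$. Let $\omega=\log(W+3)$ and
$$F(z,w)=\Big(\tfrac i2\sin\big(\tfrac14\log\omega\big),\ \tfrac1{W+1}\Big).$$
Here $\operatorname{Re}\omega=\log|W+3|\ge\log4>1$ and $|\operatorname{Im}\omega|<\frac\pi2$, so $\theta:=|\arg\omega|\le\tan\theta\le\frac{\pi/2}{\log|W+3|}$, and $\theta<\frac\pi2$. Let $Z$ be the first component of $F$. From $\sin(a+ib)=\sin a\cosh b+i\cos a\sinh b$ with $|b|=\frac\theta4$ we get $|\operatorname{Im}Z|\le\frac12\cosh\frac\theta4\le1$ and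
$$|\operatorname{Re}Z|\le\tfrac12\sinh\tfrac\theta4\le\tfrac\theta4\le\frac{\pi/8}{\log|W+3|}\le\frac1{2\log|W+3|}\le\tfrac12.$$
Hence, with $w'=\frac1{W+1}$,
$$\psi(\operatorname{Re}Z)+\chi(\operatorname{Im}Z)\le|W+3|^{-2}<|W+1|^{-2}<|W+1|^{-2}\operatorname{Re}W=\operatorname{Re}w'-|w'|^2.$$
So $F(\Omega')\subset\Omega'$. There is no fixed point, because $F$ acts by $W\mapsto W+1$. The first components of the iterates are $\frac i2\sin\big(\frac14\log\log(W_0+n+3)\big)$. Their phase tends to infinity with increments tending to $0$, so they accumulate on the whole segment $i[-\frac12,\frac12]$, and the Denjoy–Wolff property fails. This proves Theorem B(3). $\square$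

Flattening one fixed segment is therefore too much: the orbit approaches that very segment and drifts along it. For Theorem A we need something in between.

## 6. Flat spots that move: the domain

The idea is to let the flatness *depend on the place*. A segment $S_\infty\subset\partial\Omega$ will be the limit of parallel segments $S_j\subset\Omega$. Each $S_j$ lies extremely close to $\partial\Omega$, and near $S_j$ the boundary is curved transversally only with a tiny constant $\varepsilon_j$. Around $S_j$ there is a tube of radius $r_j$ along which one can travel at cost $1/r_j$, while the depth of $S_j$ is about $4/r_j$. So geodesics slip along $S_j$ and visibility fails.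

Why should an orbit not do the same? Away from $S_\infty$ there are only finitely many flat spots, so the domain behaves like the round cylinder. Near $S_\infty$ the $j$-th spot has $\beta$-distance about $2^{-j}=200r_j$ from $S_\infty$, much larger than its width, and depth at least of order $2^j$. The budget (3) will force an orbit converging to $S_\infty$, and the geodesics between its points, to satisfy $|\beta-\beta_\infty|\le C e^{-\text{depth}/C}$. At distance $2^{-j}$ this allows depth of order $j$, not $2^j$. So the orbit never reaches the flat spots.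

Here is the construction. Put $\langle w,e\rangle=\sum w_k\overline{e_k}$. For $j\ge1$ let
$$e_j=(e^{i2^{-j}},0,\dots,0),\quad e_\infty=(1,0,\dots,0),\quad\beta_j=(0,e_j),\quad\beta_\infty=(0,e_\infty),\quad r_j=\frac{2^{-j}}{200},\quad\varepsilon_j=e^{-8/r_j},$$
$$\Phi_0=|\beta|^2+\chi(y)-1,\qquad\Phi_j=\operatorname{Re}\langle w,e_j\rangle-1+r_j^2+\varepsilon_j(|\beta|^2-1)\quad(j\ge1),$$
$$\Phi=\sup_{j\ge0}\Phi_j,\qquad\Omega=\{\Phi<0\}.\tag{6}$$
So $\Omega$ is the round cylinder with small caps cut off by slightly curved hyperplanes.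

**Step 1: $\Omega$ is a bounded convex domain.** Each $\Phi_j$ is convex and the $\Phi_j$ are uniformly bounded and uniformly Lipschitz on bounded sets, so $\Phi$ is convex and continuous. Also $\Phi(0)\le-\frac12$, since $\Phi_0(0)=-1$ and $\Phi_j(0)\le-1+r_j^2$. From $\Phi\ge\Phi_0$ we get $\{\Phi\le0\}\subset Q$. If $\Phi(\zeta)\le0$, then $\Phi(t\zeta)\le t\Phi(\zeta)+(1-t)\Phi(0)<0$ for $0\le t<1$. Hence $\overline\Omega=\{\Phi\le0\}$ and $\partial\Omega=\{\Phi=0\}$.

From now on $o=0$ and $\tau=-\Phi$, which is concave on $\overline\Omega$ with $0\le\tau\le-\Phi_0\le1$ and $\tau(0)\ge\frac12$.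

**Step 2: the depth bound (4) holds.** On the convex set $Q$ the gradients of $\Phi_0$ and $\Phi_j$ have norm at most $2\sqrt2$ and $1+2\varepsilon_j$, so $\Phi$ is $4$-Lipschitz there. If $\zeta^*$ is a boundary point nearest to $\zeta\in\Omega$, then $\tau(\zeta)=\Phi(\zeta^*)-\Phi(\zeta)\le4\delta(\zeta)$. Also $|\zeta|\le\sqrt5<3$. So Fact 5 applies.

**Step 3: the $j$-th cut is felt only near $\beta_j$.** If $|\beta|\le1$, then $|\beta-\beta_j|^2=|\beta|^2+1-2\operatorname{Re}\langle w,e_j\rangle\le2-2\operatorname{Re}\langle w,e_j\rangle$. Since $\varepsilon_j(|\beta|^2-1)\le0$,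
$$\Phi_j(\zeta)\le-\tfrac12|\beta-\beta_j|^2+r_j^2\qquad(|\beta(\zeta)|\le1,\ j\ge1),\tag{7}$$
in particular on $\overline\Omega$. So $\Phi_j=0$ at a point of $\partial\Omega$ forces $|\beta-\beta_j|\le\sqrt2\,r_j$.

## 7. Geodesics slipping along $S_j$: $\Omega$ is not visible

Let $s_j=1-r_j^2$, $a_j=(\frac i2,s_je_j)$, $c_j=(-\frac i2,s_je_j)$ and $S_j=[a_j,c_j]$.

**Step 1: a tube of radius $r_j$, so that crossing is cheap.** Let $|y_0|\le\frac12$, $|\lambda|<r_j$ and $\zeta=(iy_0+\lambda,s_je_j)$. We claim $\zeta\in\Omega$. Since $|y_0+\operatorname{Im}\lambda|<1$, the $\chi$-term vanishes and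
$$\Phi_0=(\operatorname{Re}\lambda)^2+s_j^2-1<r_j^2-2r_j^2+r_j^4<0,\qquad\Phi_j=\varepsilon_j\big((\operatorname{Re}\lambda)^2+s_j^2-1\big)<0.$$
For $i\ne j$, $i\ge1$, put $\mu=\max(2^{-i},2^{-j})$. Then $|2^{-i}-2^{-j}|\ge\frac\mu2$, and $\sin t\ge\frac2\pi t$ on $[0,\frac\pi2]$ gives $|e_i-e_j|=2\sin\big(\frac12|2^{-i}-2^{-j}|\big)\ge\frac\mu\pi$. Since $|\beta-\beta_j|\le r_j+r_j^2$ and $r_j\le\frac\mu{200}$, we get $|\beta-\beta_i|\ge\frac\mu\pi-r_j-r_j^2\ge0.3\mu$. Because $|\beta|\le1$, (7) gives $\Phi_i\le-0.045\mu^2+r_i^2\le-0.04\mu^2\le-0.04\cdot4^{-j}$, a bound that is uniform in $i$. Hence $\Phi(\zeta)<0$.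

So $a_j,c_j\in\Omega$, and $\kappa_\Omega((iy_0,s_je_j);(1,0))\le1/r_j$ for $|y_0|\le\frac12$. Integrating along $S_j$, which has length $1$,
$$k_\Omega(a_j,c_j)\le\frac1{r_j}.$$

**Step 2: $S_j$ is deep.** On $\Omega$, $\Phi_j<0$ gives $\operatorname{Re}\langle w,e_j\rangle<1-r_j^2+\varepsilon_j$. So $f(z,w)=1-r_j^2+\varepsilon_j-\langle w,e_j\rangle$ is a holomorphic map $\Omega\to\mathbb H$ with $f(a_j)=f(c_j)=\varepsilon_j$ and $f(0)\ge\frac12$. Hence
$$h(a_j),\,h(c_j)\ge\tfrac12\log\frac1{2\varepsilon_j}=\frac4{r_j}-\tfrac12\log2\ge\frac2{r_j}.$$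

**Step 3: geodesics stay deep.** If $u$ lies on any geodesic from $a_j$ to $c_j$, then
$$\frac1{r_j}\ge k_\Omega(a_j,u)+k_\Omega(u,c_j)\ge h(a_j)+h(c_j)-2h(u)\ge\frac4{r_j}-2h(u),$$
so $h(u)\ge\frac3{2r_j}\to\infty$. Now $a_j\to p=(\frac i2,e_\infty)$ and $c_j\to q=(-\frac i2,e_\infty)$. These are distinct, and they lie in $\partial\Omega$ because $h(a_j),h(c_j)\to\infty$. For any neighborhoods $U_p,U_q$ with disjoint closures, the geodesics from $a_j$ to $c_j$ eventually join $U_p$ to $U_q$ and eventually miss any given compact set. So $\Omega$ is not visible. $\square$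

## 8. How round $\Omega$ is in the directions of $\beta$

For the round cylinder we had (5) for *all* pairs. On $\Omega$ no single constant can work, because the $\varepsilon_j$ tend to $0$. The remedy is to ask only for pairs whose $\beta$-distance is not small compared with the distance to a chosen center $\beta^*$.

**Lemma 1.** For every $\beta^*$ with $|\beta^*|\le1$ there are $c\in(0,1]$ and $\rho>0$ such that for $\zeta,\zeta'\in\overline\Omega$ with $|\beta(\zeta)-\beta^*|<\rho$ and $|\beta(\zeta)-\beta(\zeta')|\ge\frac1{16}|\beta(\zeta)-\beta^*|$,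
$$\tau\Big(\frac{\zeta+\zeta'}2\Big)\ge c\,|\beta(\zeta)-\beta(\zeta')|^2.\tag{8}$$

*Proof.* Write $\beta=\beta(\zeta)$, $\beta'=\beta(\zeta')$, $s=|\beta-\beta'|\le2$, $m=\frac{\zeta+\zeta'}2$; we may assume $s>0$. All $\Phi_j$ are $\le0$ at $\zeta$ and $\zeta'$. By the parallelogram law and convexity of $\chi$, $\Phi_0(m)\le-\frac14s^2$ and $\Phi_j(m)\le-\frac14\varepsilon_js^2$ for $j\ge1$. The second bound is useful for finitely many $j$ only; for the others we use (7).

*Case $\beta^*=\beta_\infty$.* Take $\rho=3$; the condition with $\rho$ is then void. Let $j\ge1$ and $M=\max(|\beta-\beta_j|,|\beta'-\beta_j|)$. Then $M\ge\frac s2\ge\frac1{32}|\beta-\beta_\infty|$, so $|\beta_j-\beta_\infty|\le|\beta_j-\beta|+|\beta-\beta_\infty|\le33M$. Since $|\beta_j-\beta_\infty|=2\sin(2^{-j-1})\ge\frac2\pi2^{-j}$, we get $M\ge2^{-j}/53$, and so $r_j=2^{-j}/200\le M/2$. By (7), at the one of $\zeta,\zeta'$ where $M$ is attained, $\Phi_j\le-\frac12M^2+\frac14M^2=-\frac14M^2$; at the other, $\Phi_j\le0$. By convexity $\Phi_j(m)\le-\frac18M^2\le-\frac1{32}s^2$.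 So $c=\frac1{32}$ works.

*Case $\beta^*\ne\beta_\infty$.* Let $\rho=\frac14|\beta^*-\beta_\infty|$ and choose $J$ with $|\beta_j-\beta_\infty|<\rho$ and $r_j\le\rho$ for $j>J$. For such $j$, $|\beta-\beta_j|\ge4\rho-\rho-\rho=2\rho$, so $\Phi_j(\zeta)\le-2\rho^2+\rho^2=-\rho^2$ by (7), and $\Phi_j(m)\le\frac12\Phi_j(\zeta)\le-\frac{\rho^2}2\le-\frac{\rho^2}8s^2$ because $s\le2$. Take $c=\min(\frac14,\frac{\varepsilon_1}4,\dots,\frac{\varepsilon_J}4,\frac{\rho^2}8)$. $\square$

The first case is where the proportion $2^{-j}:r_j=200:1$ enters. A pair that is relatively separated with respect to $\beta_\infty$ cannot have both points in the $j$-th flat spot.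

**Lemma 2.** Given $\beta^*$, with $c,\rho$ from Lemma 1, put $C_1=48(1+\log\frac1c)$ and $\Lambda(s)=C_1(1+\log\frac2s)$, a positive decreasing function on $(0,2]$. If $\zeta,\zeta'\in\Omega$, $|\beta(\zeta)-\beta^*|<\rho$, $|\beta(\zeta)-\beta(\zeta')|\ge s>0$ and $s\ge\frac1{16}|\beta(\zeta)-\beta^*|$, then
$$k_\Omega(\zeta,\zeta')\ge\max(h(\zeta),h(\zeta'))-\Lambda(s).\tag{9}$$

*Proof.* Let $m=\frac{\zeta+\zeta'}2$. By (8), $\tau(m)\ge cs^2$, so by (4) $h(m)\le24(1+\log\frac1c+2\log\frac1s)\le24(1+\log\frac1c)+48\log\frac2s\le\Lambda(s)$. Apply (1). $\square$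

Note that only $\zeta$ must be near $\beta^*$; the other point is arbitrary.

**Lemma 3.** Given $\beta^*$ there is $C_2$ such that for $\zeta\in\Omega$ with $|\beta(\zeta)-\beta^*|<\rho$ and $v=(v_z,v_w)\in\mathbb C^N$,
$$|v_z|\le C_2\big(\sqrt{\tau(\zeta)}+|\beta(\zeta)-\beta^*|\big)\,\kappa_\Omega(\zeta;v).\tag{10}$$

*Proof.* Let $v_z\ne0$, $r$ as in Fact 3, $0<t<r$, $\lambda=t\overline{v_z}/|v_z|$, $\zeta_\pm=\zeta\pm\lambda v\in\Omega$, $m_\pm=\frac{\zeta+\zeta_\pm}2$. The $x$-coordinates of $\zeta_+$ and $\zeta$ differ by $t|v_z|$, so $|\beta(\zeta_+)-\beta(\zeta)|\ge t|v_z|$. If $|\beta(\zeta_+)-\beta(\zeta)|\ge\frac1{16}|\beta(\zeta)-\beta^*|$, then (8) gives $\tau(m_+)\ge ct^2|v_z|^2$. Since $\zeta=\frac12(m_++m_-)$ and $\tau$ is concave and nonnegative, $\tau(\zeta)\ge\frac12\tau(m_+)\ge\frac c2t^2|v_z|^2$. Otherwise $t|v_z|<\frac1{16}|\beta(\zeta)-\beta^*|$. In both cases, letting $t\to r$, $r|v_z|\le\sqrt{2\tau(\zeta)/c}+|\beta(\zeta)-\beta^*|$. Since $\kappa_\Omega(\zeta;v)\ge\frac1{2r}$, (10) holds with $C_2=2\max(1,\sqrt{2/c})$.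 $\square$

Compared with the round cylinder there is an extra term $|\beta-\beta^*|$. To make (10) useful we must show that on the relevant geodesics this term is also exponentially small in the depth.

**Lemma 4.** Two points of $\overline\Omega$ joined by a segment contained in $\partial\Omega$ have the same $\beta$. Every holomorphic $f:\Omega\to\mathbb C^N$ with $f(\Omega)\subset\partial\Omega$ is constant.

*Proof.* If $[p,q]\subset\partial\Omega$ and $\beta(p)\ne\beta(q)$, Lemma 1 with $\beta^*=\beta(p)$, $\zeta=p$, $\zeta'=q$ gives $\tau(\frac{p+q}2)>0$, a contradiction. By Fact 6(b) any two values of $f$ are joined by a segment in $\partial\Omega$, so $\beta\circ f$ is constant. Thus $w\circ f$ and $\operatorname{Re}(z\circ f)$ are constant, and so is $f$. $\square$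

The same argument shows that $\partial\Omega$ contains no nonconstant holomorphic disc, as Theorem B(2) requires.

## 9. Orbits in $\Omega$ converge

Let $F\in\mathcal O(\Omega,\Omega)$ have no fixed point, $x_n=F^{\circ n}(o)$, with $n_k$ and $\xi$ as in Section 2.

**Step 1: reduction to one orbit.** By Montel every subsequence of $(F^{\circ n})$ has a locally uniformly convergent subsequence. By Fact 4 its limit maps $\Omega$ into $\partial\Omega$, and by Lemma 4 it is constant. The constant is a limit point of $(x_n)$. So it suffices to show that $(x_n)$ converges. Let $L\subset\partial\Omega$ be the set of its limit points, and put $\beta^*=\beta(\xi)$.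

**Step 2: $\beta(p)=\beta^*$ for all $p\in L$, hence $\beta(x_n)\to\beta^*$.** This controls all coordinates except $y$. Suppose $x_{m_j}\to p$ and $D:=|\beta(p)-\beta^*|>0$. Let $\rho_p,\Lambda_p$ and $\rho_\xi,\Lambda_\xi$ be the data of Lemmas 1 and 2 at $\beta(p)$ and at $\beta^*$. For large $j$, $m=m_j$ satisfies $|\beta(x_m)-\beta(p)|<\min(\rho_p,\frac D{12})$; then take $n_k>m$ with $|\beta(x_{n_k})-\beta^*|<\min(\rho_\xi,\frac D{12})$. On a geodesic from $x_m$ to $x_{n_k}$ choose $u$ with $|\beta(u)-\beta^*|=\frac D2$. Then $\beta(u)$ is at distance at least $D-\frac D2-\frac D{12}=\frac5{12}D\ge\frac D3$ from $\beta(x_m)$, and at least $\frac D2-\frac D{12}\ge\frac D3$ from $\beta(x_{n_k})$. Lemma 2 with $s=\frac D3$, at $\beta(p)$ for the pair $(x_m,u)$ and at $\beta^*$ for $(x_{n_k},u)$, together with (3), gives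
$$h(x_{n_k})\ge k_\Omega(x_m,u)+k_\Omega(u,x_{n_k})\ge h(x_m)+h(x_{n_k})-\Lambda_p(\tfrac D3)-\Lambda_\xi(\tfrac D3).$$
So $h(x_{m_j})$ is bounded for large $j$, a contradiction.

From now on $c,\rho,\Lambda,C_1,C_2$ refer to $\beta^*$. Fix $m_0$ with $|\beta(x_m)-\beta^*|<\rho$ for $m\ge m_0$.

**Step 3: orbit points are logarithmically shallow in terms of $d$.** We make Step 2 quantitative: if $m\ge m_0$ and $d:=|\beta(x_m)-\beta^*|>0$, then
$$h(x_m)\le2\Lambda(d/4).\tag{11}$$
For large $k$, $n_k>m$ and $|\beta(x_{n_k})-\beta^*|<\frac d4<\rho$. On a geodesic from $x_m$ to $x_{n_k}$ choose $u$ with $|\beta(u)-\beta^*|=\frac d2$. Lemma 2 applies to $(x_m,u)$ with $s=\frac d2\ge\frac d{16}$, and to $(x_{n_k},u)$ with $s=\frac d4\ge\frac1{16}\cdot\frac d4$. With (3), $h(x_{n_k})\ge h(x_m)-\Lambda(\frac d2)+h(x_{n_k})-\Lambda(\frac d4)$, and (11) follows because $\Lambda$ is decreasing.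

Suppose now that $L$ contains a point $p\ne\xi$. Choose $a_j=x_{m_j}\to p$ and $b_j=x_{n_{k_j}}\to\xi$ with $m_0\le m_j<n_{k_j}$. (These $a_j$ are orbit points, not the points of Section 7.) Let $\sigma_j:[0,T_j]\to\Omega$ be a smooth geodesic from $a_j$ to $b_j$ with $\kappa_\Omega(\sigma_j;\sigma_j')\le1$, from Fact 1. By (3), $T_j\le h(b_j)$.

**Step 4: the geodesics $\sigma_j$ are deep and stay near $\beta^*$.** This puts us in the range of Lemmas 2 and 3 along all of $\sigma_j$. First, $H_j:=\min_th(\sigma_j(t))\to\infty$. Indeed, for $u$ on $\sigma_j$, $h(b_j)\ge T_j\ge h(a_j)+h(b_j)-2h(u)$, so $h(u)\ge\frac12h(a_j)\to\infty$. Second, $\sup_t|\beta(\sigma_j(t))-\beta^*|\to0$. Otherwise there are $\epsilon>0$ and, for infinitely many $j$, points $u_j$ on $\sigma_j$ with $|\beta(u_j)-\beta^*|\ge\epsilon$. By Step 2, for large such $j$, $|\beta(a_j)-\beta^*|$ and $|\beta(b_j)-\beta^*|$ are less than $\min(\rho,\frac\epsilon2)$. So Lemma 2 applies to $(a_j,u_j)$ and $(b_j,u_j)$ with $s=\frac\epsilon2$, giving $h(b_j)\ge T_j\ge h(a_j)+h(b_j)-2\Lambda(\frac\epsilon2)$.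 This contradicts $h(a_j)\to\infty$.

From now on $j$ is so large that $|\beta-\beta^*|<\rho$ along $\sigma_j$.

**Step 5: all points of $\sigma_j$ are logarithmically shallow in terms of $d$.** We extend (11) from orbit points to the geodesics: for large $j$ and $\zeta$ on $\sigma_j$ with $d:=|\beta(\zeta)-\beta^*|>0$,
$$h(\zeta)\le4\Lambda(d/8).\tag{12}$$
We first show $k_\Omega(a_j,\zeta)\ge h(a_j)+h(\zeta)-4\Lambda(\frac d8)$.

If $|\beta(a_j)-\beta(\zeta)|<\frac d4$, then $|\beta(a_j)-\beta^*|\ge\frac{3d}4$, and (11) gives $h(a_j)\le2\Lambda(\frac{3d}{16})\le2\Lambda(\frac d8)$. So $k_\Omega(a_j,\zeta)\ge h(\zeta)-h(a_j)=h(\zeta)+h(a_j)-2h(a_j)\ge h(\zeta)+h(a_j)-4\Lambda(\frac d8)$.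

If $|\beta(a_j)-\beta(\zeta)|\ge\frac d4$, choose $u$ on $\sigma_j$ between $a_j$ and $\zeta$ with $|\beta(u)-\beta(\zeta)|=\frac d8$; then $|\beta(u)-\beta(a_j)|\ge\frac d8$. Lemma 2 with $s=\frac d8$ applies to $(\zeta,u)$, since $\frac d8\ge\frac d{16}$. It also applies to $(u,a_j)$ with $u$ as the point near $\beta^*$, since $|\beta(u)-\beta^*|\le\frac{9d}8$ and $\frac d8\ge\frac1{16}\cdot\frac{9d}8$. Hence
$$k_\Omega(a_j,\zeta)=k_\Omega(a_j,u)+k_\Omega(u,\zeta)\ge\big(h(a_j)-\Lambda(\tfrac d8)\big)+\big(h(\zeta)-\Lambda(\tfrac d8)\big),$$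
which is more than enough.

Since $b_j$ is also an orbit point with index at least $m_0$, the same argument gives $k_\Omega(\zeta,b_j)\ge h(b_j)+h(\zeta)-4\Lambda(\frac d8)$. Adding the two and using $T_j\le h(b_j)$,
$$h(b_j)\ge T_j\ge h(a_j)+h(b_j)+2h(\zeta)-8\Lambda(\tfrac d8),$$
so $2h(\zeta)\le8\Lambda(\frac d8)$, which is (12). The reduced budget is essential here: with $T_j\le h(a_j)+h(b_j)+$ const one would lose nothing, but for Steps 2 to 4, and through (11) for the first case above, the term $h(a_j)$ had to be unavailable.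

**Step 6: $\sigma_j$ hardly moves in the $z$-direction.** This is the computation of Example 1, now with (10). Since $4\Lambda(\frac d8)=4C_1(1+\log\frac{16}d)$, (12) says
$$|\beta(\zeta)-\beta^*|\le16e\,e^{-h(\zeta)/(4C_1)}\quad\text{on }\sigma_j$$
(trivially if $d=0$). By (4), $\sqrt{\tau(\zeta)}\le\sqrt e\,e^{-h(\zeta)/48}$. Insert both in (10) with $v=\sigma_j'(t)$ and use $\kappa_\Omega(\sigma_j;\sigma_j')\le1$. There are constants $C,\alpha>0$ independent of $j$ with
$$|(z\circ\sigma_j)'(t)|\le Ce^{-\alpha h(\sigma_j(t))}\qquad(j\text{ large}).\tag{13}$$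
Let $t_0$ be a minimum point of $h\circ\sigma_j$. Then $|t-t_0|=k_\Omega(\sigma_j(t),\sigma_j(t_0))\le h(\sigma_j(t))+h(\sigma_j(t_0))\le2h(\sigma_j(t))$, so $h(\sigma_j(t))\ge\max\big(H_j,\frac{|t-t_0|}2\big)\ge\frac{H_j}2+\frac{|t-t_0|}4$. Integrating (13),
$$|z(b_j)-z(a_j)|\le Ce^{-\alpha H_j/2}\int_{\mathbb R}e^{-\alpha|t|/4}\,dt\to0,$$
because $H_j\to\infty$ by Step 4. Hence $z(p)=z(\xi)$. Since also $\beta(p)=\beta(\xi)$ by Step 2, $p=\xi$, a contradiction.

So $L=\{\xi\}$, the orbit $(x_n)$ converges to $\xi$, and by Step 1 $F^{\circ n}\to\xi$ uniformly on compact subsets. Thus $\Omega$ has the Denjoy–Wolff property; by Section 7 it is not visible. This holds in $\mathbb C^N$ for every $N\ge2$ and proves Theorem A. $\blacksquare$
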